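\title{Most general solutions in the max-successor algebra of universe levels}

\begin{abstract}
Universe levels are terms built from variables, zero, successor and binary maximum, interpreted in the natural numbers. A solvable unification problem between levels need not have a most general solution. We give an algorithm that outputs a most general solution when there is one and reports that there is none otherwise. More precisely, every problem with $m$ variables and successor offsets at most $L$ has a computable finite complete set of pairwise incomparable solutions, indexed by points of $\{0,\dots,mL\}^m$. We also characterize the problems that have a most general solution, show that our bounds on constants and coefficients are sharp, and show that the existence of a most general solution is in $\mathrm{coNP}$.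
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Fix a countably infinite set of \emph{level variables}. \emph{Universe levels}, or \emph{levels}, are the terms generated by the grammar
\[
\ell ::= x \mid \mathtt{z} \mid \mathtt{s}\,\ell \mid \ell\sqcup\ell ,
\]
where $x$ ranges over the variables. The \emph{max-successor algebra} interprets levels in $\mathbb{N}=\{0,1,2,\dots\}$: for a valuation $v$ of the variables in $\mathbb{N}$,
\[
[x]_v=v(x),\qquad [\mathtt{z}]_v=0,\qquad [\mathtt{s}\,\ell]_v=[\ell]_v+1,\qquad [\ell\sqcup\ell']_v=\max([\ell]_v,[\ell']_v).
\]
Two levels are \emph{equivalent}, written $\ell\equiv\ell'$, if $[\ell]_v=[\ell']_v$ for every valuation $v$.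

A \emph{unification problem}, or \emph{problem}, is a finite set $P=\{\ell_1\stackrel{?}{=}\ell_1',\dots,\ell_n\stackrel{?}{=}\ell_n'\}$ of equations between levels. A \emph{substitution} assigns a level to each variable and acts on levels by simultaneous replacement. A \emph{solution} of $P$ is a substitution $\theta$ with $\theta(\ell_i)\equiv\theta(\ell_i')$ for all $i$. A solution $\theta$ is \emph{more general} than a solution $\theta'$, and $\theta'$ is an \emph{instance} of $\theta$, if there is a substitution $\rho$ with $\rho(\theta(x))\equiv\theta'(x)$ for every variable $x$ occurring in $P$. A \emph{most general solution} is one that is more general than every solution: a single parametrization from which all solutions arise by substituting levels for the parameters. When there is none, the next best thing is a \emph{complete set} of solutions, a set such that every solution is an instance of one of its members. A complete set is \emph{minimal} if its members are pairwise \emph{incomparable}, that is, if none is more general than another.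

It is known that some solvable problems have no most general solution; Section~\ref{sec:small} contains two. The question we answer was posed by Felicissimo, Blanqui and Barnawal~\cite{FBB}: ``one can wonder if there is an algorithm which always finds a most general solution when there is one, or if this problem is undecidable.'' Precisely: is there an algorithm that terminates on every problem, outputs a most general solution if one exists, and reports that none exists otherwise?

The definition gives no procedure. It asks for a $\theta$ such that for all $\theta'$ there is a $\rho$, three quantifiers over infinite sets, and it bounds neither the number of parameters in $\theta$ nor the number of successors. On the other hand, a fixed problem contains boundedly many successors, so it should be unable to tell a large difference between two values from a slightly larger one. This suggests that only boundedly many candidates matter, and this is what happens.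

To state the bound, note that $\mathtt{s}(\ell\sqcup\ell')\equiv\mathtt{s}\,\ell\sqcup\mathtt{s}\,\ell'$. Pushing every $\mathtt{s}$ through $\sqcup$ turns a level into an equivalent finite join of \emph{atoms} $\mathtt{s}^k\mathtt{z}$ and $\mathtt{s}^kx$, one for each leaf of the term, where $k$ is the number of successors above that leaf. The \emph{offset} $L$ of a problem is the largest $k$ that occurs in the atoms of its levels.

\begin{theorem}\label{thm:main}
Let $P$ be a problem with variables $x_1,\dots,x_m$, $m\ge1$, and offset $L$.
\begin{enumerate}
\item[(i)] There is a finite set $M\subseteq\{0,\dots,mL\}^m$, computable from $P$, and an explicit solution $\theta_c$ for each $c\in M$, such that every solution of $P$ is an instance of some $\theta_c$ and the $\theta_c$ $(c\in M)$ are pairwise incomparable.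
\item[(ii)] $P$ has a most general solution if and only if $|M|=1$; if $M=\{c\}$, then $\theta_c$ is one.
\end{enumerate}
\end{theorem}

So the algorithm exists: compute $M$, output $\theta_c$ if $M=\{c\}$, and report ``none'' otherwise. Problems without variables, the empty problem among them, are settled by evaluation: if all equations hold, the identity substitution is a most general solution, and otherwise there is no solution. Unless stated otherwise, $m\ge1$ from now on.

The proof has two parts. The first (Sections~\ref{sec:vectors} and~\ref{sec:order}) is an exact translation, modeled on the description of the solutions of a linear system as a particular solution plus solutions of the homogeneous system. It replaces substitutions by vectors, and the relation ``more general'' by a partial order on the set $S\subseteq\mathbb{N}^m$ of numerical solutions; $M$ is the set of minimal elements. It also yields a characterization of the problems that have a most general solution (Theorem~\ref{thm:class}). The second part (Section~\ref{sec:gaps}) shows that a point of $S$ with an entry above $mL$ is not minimal, because its entries have a gap wider than $L$ across which the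 equations decouple. Section~\ref{sec:algorithm} assembles the algorithm, Section~\ref{sec:sharp} treats the sharpness of the bounds and successor-free problems, and Section~\ref{sec:complexity} treats complexity.

\section{Small cases}\label{sec:small}

We use three facts, each proved by induction on the level $\ell$.
\begin{enumerate}
\item[(F1)] $[\theta(\ell)]_v=[\ell]_{v'}$, where $v'(x)=[\theta(x)]_v$ for all $x$.
\item[(F2)] If $v\le v'$ pointwise, then $[\ell]_v\le[\ell]_{v'}$.
\item[(F3)] If $u$ occurs in $\ell$, then $[\ell]_v\ge v(u)$; if $\mathtt{s}$ occurs in $\ell$, then $[\ell]_v\ge1$.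
\end{enumerate}
By (F1), an equality or inequality between levels that holds under all valuations survives any substitution. In particular ``more general'' is transitive: if $\rho(\theta(x))\equiv\theta'(x)$ and $\rho'(\theta'(x))\equiv\theta''(x)$, then $\rho'(\rho(\theta(x)))\equiv\theta''(x)$. It is reflexive through the identity. We write $[\ell]_0$ for the value at the zero valuation, and $\ell\stackrel{?}{\le}\ell'$ for the equation $\ell\sqcup\ell'\stackrel{?}{=}\ell'$, which holds exactly when the value of $\ell$ is at most that of $\ell'$.

\begin{example}\label{ex:xy}
The problem $x\stackrel{?}{\le}y$ has the most general solution $x\mapsto u$, $y\mapsto u\sqcup w$: a solution $\theta'$ is obtained from it by $u\mapsto\theta'(x)$, $w\mapsto\theta'(y)$, because $\theta'(x)\sqcup\theta'(y)\equiv\theta'(y)$.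
\end{example}

\begin{example}\label{ex:x1}
The problem $x\stackrel{?}{\le}\mathtt{s}\,\mathtt{z}$ has none. By (F3) a level whose values are bounded by $1$ contains no variable, so up to equivalence the only solutions are $x\mapsto\mathtt{z}$ and $x\mapsto\mathtt{s}\,\mathtt{z}$. A substitution does not change a closed level, so neither is an instance of the other.
\end{example}

\begin{example}\label{ex:xsy}
The problem $x\stackrel{?}{\le}\mathtt{s}\,y$ has none either, for a different reason. Suppose a solution $\theta$ is more general than both $(x,y)\mapsto(\mathtt{z},\mathtt{z})$ and $(x,y)\mapsto(\mathtt{s}\,t,t)$. From $\rho(\theta(x))\equiv\mathtt{z}$ and (F3), $\theta(x)$ contains no successor, so it is a join of variables and copies of $\mathtt{z}$. Every variable $u$ of $\theta(x)$ occurs in $\theta(y)$, since otherwise a large value of $u$, with all other variables $0$, violates the equation. By (F3) again, $[\theta(x)]_v\le[\theta(y)]_v$ for all $v$. This inequality passes to all instances of $\theta$, but it fails for $(\mathtt{s}\,t,t)$.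
\end{example}

The mechanism in Example~\ref{ex:xsy} governs the whole theory. To reach the solution $(\mathtt{s}\,t,t)$ one needs a parameter that enters $x$ one step higher than it enters $y$. Parameters take values at least $0$ and nothing can be subtracted, so such a parameter forces $x\ge1$, and the solution $(\mathtt{z},\mathtt{z})$ is lost. The coefficients with which parameters enter a solution are thus limited by its value at the zero valuation.

The reason for finiteness is already visible with one variable.

\begin{example}\label{ex:onevar}
Let $P$ have the single variable $x$ and offset $L$. We claim that a solution $\theta$ with $c=[\theta(x)]_0>L$ is an instance of the solution $x\mapsto\mathtt{s}^L\mathtt{z}\sqcup u$. Consider an equation of $P$; by (F1) it holds at $x=c$. If $x$ occurs on one side, with largest atom $\mathtt{s}^kx$, that side has the value $k+c>L$, because constant atoms have values at most $L$. So the other side exceeds $L$ too; it must contain $x$, with largest atom $\mathtt{s}^{k'}x$, and $k+c=k'+c$. Then for every value $a\ge L$ of $x$ both sides equal $k+a$. If $x$ occurs on neither side, the equation holds for every value of $x$. Hence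 every $a\ge L$ satisfies $P$, and $x\mapsto\mathtt{s}^L\mathtt{z}\sqcup u$ is a solution. Finally $[\theta(x)]_v\ge c>L$ for all $v$ by (F2), so $u\mapsto\theta(x)$ turns $\mathtt{s}^L\mathtt{z}\sqcup u$ into a level equivalent to $\theta(x)$.
\end{example}

Two things happened here: the large constant was lowered, and a parameter was found that recovers what was removed. With several variables, ``large'' has to be replaced by ``far above the remaining variables'', and one has to check that lowering the constant does not exclude a parameter, as it did in Example~\ref{ex:xsy}.

\section{Substitutions as vectors}\label{sec:vectors}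

Fix $P$ with variables $x_1,\dots,x_m$ and offset $L$. Let $\overline{\mathbb{N}}=\mathbb{N}\cup\{-\infty\}$, where $-\infty$ is smaller than every number and $-\infty+k=k+(-\infty)=-\infty$; the symbol $-\infty$ will record that an atom is absent. On $\overline{\mathbb{N}}^m$ we use the componentwise order $\le$ and the componentwise maximum $\sqcup$. The least vector is $\bot=(-\infty,\dots,-\infty)$, and it is the value of the empty join. For $n\in\overline{\mathbb{N}}^m$ and $t\in\overline{\mathbb{N}}$, the \emph{shift} $n+t$ adds $t$ to every entry; thus $n+(-\infty)=\bot$, and $(n\sqcup n')+t=(n+t)\sqcup(n'+t)$.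

\subsection*{Points and directions}
A side of an equation of $P$ denotes a function $f\colon\mathbb{N}^m\to\mathbb{N}$,
\[
f(a)=\max\bigl(f_0,\ \max_{1\le i\le m}(f_i+a_i)\bigr),
\]
where $f_0$ is the largest $k$ with $\mathtt{s}^k\mathtt{z}$ among its atoms, $f_i$ is the largest $k$ with $\mathtt{s}^kx_i$ among its atoms, and a coefficient is $-\infty$ if there is no such atom. The coefficients are not all $-\infty$, and all are at most $L$. We identify a side with its function. The \emph{homogeneous part} of $f$ drops the constant and is defined on all of $\overline{\mathbb{N}}^m$:
\[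
\hat f(n)=\max_{1\le i\le m}(f_i+n_i)\in\overline{\mathbb{N}} .
\]
Since addition distributes over maximum, for $a\in\mathbb{N}^m$, $n,n'\in\overline{\mathbb{N}}^m$ and $t\in\mathbb{N}$,
\begin{equation}\label{eq:hom}
f(a\sqcup n)=\max(f(a),\hat f(n)),\qquad \hat f(n\sqcup n')=\max(\hat f(n),\hat f(n')),\qquad \hat f(n+t)=\hat f(n)+t .
\end{equation}
Define the set of \emph{points} and the set of \emph{directions} of $P$ by
\begin{align*}
S&=\{a\in\mathbb{N}^m : f(a)=g(a)\ \text{for all equations } f\stackrel{?}{=}g \text{ of } P\},\\
C&=\{n\in\overline{\mathbb{N}}^m : \hat f(n)=\hat g(n)\ \text{for all equations } f\stackrel{?}{=}g \text{ of } P\}.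
\end{align*}
These play the roles of the solutions of a linear system and of its homogeneous system. The identities \eqref{eq:hom} give at once:
\begin{enumerate}
\item[(C1)] $\bot\in C$, and $C$ is closed under $\sqcup$ and under shifts by $t\in\mathbb{N}$;
\item[(C2)] if $n\in\overline{\mathbb{N}}^m$ and $n+1\in C$, then $n\in C$, because $\hat f(n)+1=\hat g(n)+1$ implies $\hat f(n)=\hat g(n)$;
\item[(C3)] if $a\in S$ and $n\in C$, then $a\sqcup n\in S$.
\end{enumerate}
For $A\subseteq C$, the \emph{span} $\langle A\rangle$ is the set of all finite, possibly empty, joins $\bigsqcup_r(a^r+d_r)$ with $a^r\in A$ and $d_r\in\mathbb{N}$. It contains $A$ and $\bot$, is closed under $\sqcup$ and shifts, and is contained in $C$ by (C1). If $A\subseteq\langle A'\rangle$, then $\langle A\rangle\subseteq\langle A'\rangle$. We write $c\sqcup\langle A\rangle=\{c\sqcup n:n\in\langle A\rangle\}$, and likewise $c\sqcup C$.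

\subsection*{Normal forms}
The coefficients read off from the atoms are not determined by the equivalence class of a level: $\mathtt{s}\,u\equiv\mathtt{z}\sqcup\mathtt{s}\,u\equiv\mathtt{s}\,\mathtt{z}\sqcup\mathtt{s}\,u$. Taking the constant as large as possible removes the ambiguity.

\begin{lemma}\label{lem:nf}
Let $u_1,\dots,u_k$ be distinct variables. For every level $\ell$ over these variables there are unique $\gamma\in\mathbb{N}$ and $\nu_1,\dots,\nu_k\in\overline{\mathbb{N}}$ with $\nu_j\le\gamma$ for all $j$ and $[\ell]_v=\max(\gamma,\nu_1+v(u_1),\dots,\nu_k+v(u_k))$ for all $v$. All such data arise from a level.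
\end{lemma}

\begin{proof}
Let $\nu_j$ be the largest $r$ with $\mathtt{s}^ru_j$ among the atoms of $\ell$, or $-\infty$, and let $\gamma=[\ell]_0$. Then $\gamma$ is at least every $\nu_j$ and every constant atom, and $\gamma\le[\ell]_v$ by (F2), so replacing the constant atoms by $\gamma$ does not change the value. For uniqueness, $\gamma$ is the value at the zero valuation; and if $v(u_j)=t>\gamma$ and the other variables are $0$, the value is $\nu_j+t\ge t$ when $\nu_j$ is finite and $\gamma<t$ otherwise, which determines $\nu_j$. Given the data, the join of $\mathtt{s}^\gamma\mathtt{z}$ and the $\mathtt{s}^{\nu_j}u_j$ with $\nu_j$ finite realizes them.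
\end{proof}

Let $\theta$ be a substitution and let $u_1,\dots,u_k$ be distinct variables that include all those in $\theta(x_1),\dots,\theta(x_m)$. Apply Lemma~\ref{lem:nf} to each $\theta(x_i)$ and collect the data by parameter: a \emph{constant vector} $c\in\mathbb{N}^m$ and \emph{coefficient vectors} $n^1,\dots,n^k\in\overline{\mathbb{N}}^m$ with $n^j\le c$ and
\begin{equation}\label{eq:Theta}
\bigl([\theta(x_i)]_v\bigr)_{i=1}^m=\Theta(v):=c\sqcup\bigsqcup_{j=1}^k\bigl(n^j+v(u_j)\bigr).
\end{equation}
We write $\theta=(c;n^1,\dots,n^k)$ and call this the \emph{normal form} of $\theta$. It describes $\theta$ on $x_1,\dots,x_m$ up to $\equiv$, it is unique once the list $u_1,\dots,u_k$ is fixed, and all data with $n^j\le c$ occur. For instance, $x\mapsto u\sqcup\mathtt{s}\,t$, $y\mapsto u\sqcup w\sqcup t$ has the normal form $((1,0);(0,0),(-\infty,0),(1,0))$ for the list $u,w,t$. By (F1), $\theta$ is a solution if and only if $\Theta(v)\in S$ for all $v$.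

\begin{lemma}\label{lem:solution}
$\theta=(c;n^1,\dots,n^k)$ is a solution if and only if $c\in S$ and $n^j\in C$ for all $j$.
\end{lemma}

\begin{proof}
If $c\in S$ and all $n^j\in C$, then $\Theta(v)\in S$ by (C1) and (C3). Conversely, let $\theta$ be a solution. Since $n^j\le c$ for all $j$, the zero valuation gives $c\in S$, and the valuation with $v(u_j)=t$ and all other variables $0$ gives $c\sqcup(n^j+t)\in S$. By \eqref{eq:hom}, each equation $f\stackrel{?}{=}g$ yields
\[
\max\bigl(f(c),\hat f(n^j)+t\bigr)=\max\bigl(g(c),\hat g(n^j)+t\bigr).
\]
Take $t>f(c)=g(c)$. If $\hat f(n^j)$ is finite, the left side is $\hat f(n^j)+t>g(c)$, so the right side is $\hat g(n^j)+t$ and $\hat f(n^j)=\hat g(n^j)$. The same holds if $\hat g(n^j)$ is finite, and if neither is finite both are $-\infty$. So $n^j\in C$.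
\end{proof}

\begin{lemma}\label{lem:general}
Let $\theta=(c;n^1,\dots,n^k)$ and $\theta'=(c';n'^1,\dots,n'^p)$ be solutions, and let $N=\{n^1,\dots,n^k\}$. Then $\theta$ is more general than $\theta'$ if and only if $c'\in c\sqcup\langle N\rangle$ and $n'^q\in\langle N\rangle$ for all $q$.
\end{lemma}

\begin{proof}
Let $u_1,\dots,u_k$ be the variable list of $\theta$ and let $\rho$ be a substitution. Extend the variable list of $\theta'$ to a list $w_1,\dots,w_{p'}$ that contains the variables of all $\rho(u_j)$; the normal form of $\theta'$ for this list has $n'^q=\bot$ for $q>p$. Let $\rho(u_j)$ have the data $(d_j;e_{j1},\dots,e_{jp'})$ of Lemma~\ref{lem:nf}. Inserting $\max(d_j,\max_q(e_{jq}+v(w_q)))$ for the value of $u_j$ in \eqref{eq:Theta} and regrouping, we find that the vector of values of the levels $\rho(\theta(x_i))$ at $v$ is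
\[
\Bigl(c\sqcup\bigsqcup_j(n^j+d_j)\Bigr)\sqcup\bigsqcup_q\Bigl(\Bigl(\bigsqcup_j(n^j+e_{jq})\Bigr)+v(w_q)\Bigr).
\]
This is a normal form, because $e_{jq}\le d_j$ makes each coefficient vector at most the constant vector. By uniqueness, $\rho(\theta(x_i))\equiv\theta'(x_i)$ for all $i$ if and only if
\begin{equation}\label{eq:compose}
c'=c\sqcup\bigsqcup_j(n^j+d_j)\qquad\text{and}\qquad n'^q=\bigsqcup_j(n^j+e_{jq})\ \text{ for all } q .
\end{equation}
If \eqref{eq:compose} holds, then $c'\in c\sqcup\langle N\rangle$ and $n'^q\in\langle N\rangle$, since terms with $e_{jq}=-\infty$ equal $\bot$ and can be dropped.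

Conversely, assume the two span conditions. We must find $d_j\in\mathbb{N}$ and $e_{jq}\in\overline{\mathbb{N}}$ $(1\le q\le p)$ that satisfy \eqref{eq:compose} and also $e_{jq}\le d_j$, so that they are the data of levels $\rho(u_j)$ over the variables of $\theta'$. In a join of shifts of the $n^j$, only the largest shift of each $n^j$ matters. So $n'^q=\bigsqcup_j(n^j+e_{jq})$, with $e_{jq}=-\infty$ when $n^j$ is not used, and $c'=c\sqcup\bigsqcup_j(n^j+d'_j)$, with $d'_j=0$ when $n^j$ is not used; the added terms are harmless because $n^j\le c$. Put $d_j=\max(d'_j,e_{j1},\dots,e_{jp})\in\mathbb{N}$. Passing from $d'_j$ to $d_j$ joins the vectors $n^j+e_{jq}\le n'^q\le c'$ to the right side, which therefore remains $c'$.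
\end{proof}

\section{An order on the points}\label{sec:order}

By Lemma~\ref{lem:general}, adding coefficient vectors makes a solution more general. With the constant vector $c$ fixed, the constraint $n^j\le c$ leaves only finitely many directions to add, so there is a best solution with constant vector $c$. For $c\in S$ let
\[
G_c=\{n\in C:n\le c\},
\]
a finite set, and let $\theta_c$ be the solution $(c;(n)_{n\in G_c})$ with one variable $u_n$ for each $n\in G_c$. Explicitly, $\theta_c(x_i)$ is the join of $\mathtt{s}^{c_i}\mathtt{z}$ and the atoms $\mathtt{s}^{n_i}u_n$ with $n\in G_c$ and $n_i\ne-\infty$, and $\theta_c$ fixes all variables other than $x_1,\dots,x_m$. For $c,c'\in S$ define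
\[
c\sqsubseteq c'\quad\Longleftrightarrow\quad c'\in c\sqcup\langle G_c\rangle\ \text{ and }\ G_{c'}\subseteq\langle G_c\rangle ,
\]
and let $M$ be the set of $\sqsubseteq$-minimal elements of $S$, that is, of those $c\in S$ for which $c_0\sqsubseteq c$ implies $c_0=c$.

\begin{proposition}\label{prop:order}
\begin{enumerate}
\item[(a)] Every solution with constant vector $c$ is an instance of $\theta_c$.
\item[(b)] $\theta_c$ is more general than $\theta_{c'}$ if and only if $c\sqsubseteq c'$.
\item[(c)] $\sqsubseteq$ is a partial order on $S$, and $c\sqsubseteq c'$ implies $c\le c'$. For every $c'\in S$ there is $c\in M$ with $c\sqsubseteq c'$.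
\item[(d)] $\{\theta_c:c\in M\}$ is a complete set of pairwise incomparable solutions.
\item[(e)] The following are equivalent: $P$ has a most general solution; $(S,\sqsubseteq)$ has a least element; $|M|=1$. In that case $M=\{c\}$ for the least element $c$, and $\theta_c$ is a most general solution.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:solution}, $c\in S$ and the coefficient vectors of the solution lie in $C$; they are at most $c$, so they lie in $G_c$. Also $c=c\sqcup\bot\in c\sqcup\langle G_c\rangle$. Apply Lemma~\ref{lem:general}.

(b) This is Lemma~\ref{lem:general} for $\theta_c$ and $\theta_{c'}$.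

(c) Reflexivity and transitivity follow from (b). If $c'=c\sqcup n$, then $c\le c'$; this gives antisymmetry. Among the $c\in S$ with $c\sqsubseteq c'$ choose one with the least sum of entries. If $c_0\sqsubseteq c$, then $c_0\sqsubseteq c'$ and $c_0\le c$, so $c_0=c$ by the choice of $c$. Thus $c\in M$.

(d) A solution with constant vector $c'$ is an instance of $\theta_{c'}$ by (a), hence of $\theta_c$ for some $c\in M$ by (c) and (b). Distinct minimal elements are $\sqsubseteq$-incomparable, so (b) gives incomparability.

(e) If $\theta$ is a most general solution with constant vector $c$, then $\theta_c$ is more general than $\theta$ by (a), hence than every $\theta_{c'}$, so $c$ is least by (b). A least element is minimal by antisymmetry, and it is the only minimal element. If $M=\{c\}$, then $\theta_c$ is a most general solution by (d).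
\end{proof}

\begin{example}\label{ex:xsyM}
We compute $M$ for $x\stackrel{?}{\le}\mathtt{s}\,y$. Here $S=\{(a,b)\in\mathbb{N}^2:a\le b+1\}$ and $C=\{n\in\overline{\mathbb{N}}^2:n_1\le n_2+1\}$, and
\[
G_{(0,0)}=\{\bot,(-\infty,0),(0,0)\},\qquad G_{(1,0)}=G_{(0,0)}\cup\{(1,0)\}.
\]
We have $\langle G_{(0,0)}\rangle=\{n:n_1\le n_2\}$: this condition is preserved by joins and shifts, and $n=((0,0)+n_1)\sqcup((-\infty,0)+n_2)$ when $n_1\le n_2$. The remaining directions are $(b+1,b)=(1,0)+b$, so $\langle G_{(1,0)}\rangle=C$. By Proposition~\ref{prop:order}(c), the point $(0,0)$ is minimal, and only $(0,0)$ could lie strictly below $(1,0)$; it does not, since $(1,0)\notin\langle G_{(0,0)}\rangle$. A point $(0,b)=(0,0)\sqcup((-\infty,0)+b)$ lies above $(0,0)$, because a direction with $n_1\le0$ has $n_1\le n_2$. A point $(a,b)$ with $a\ge1$ is itself a direction and equals $(1,0)\sqcup(a,b)$, so it lies above $(1,0)$. Hence $M=\{(0,0),(1,0)\}$. Up to equivalence and renaming, the two solutions are $x\mapsto u$, $y\mapsto u\sqcup w$ and $x\mapsto u\sqcup\mathtt{s}\,t$, $y\mapsto u\sqcup w\sqcup t$.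
\end{example}

Part (e) can be stated without the order, in a form that shows how far the analogy with linear systems goes.

\begin{theorem}\label{thm:class}
$P$ has a most general solution if and only if there is $c\in S$ with
\[
S=c\sqcup C\qquad\text{and}\qquad C=\langle\{n\in C:n\le c\}\rangle .
\]
Then $c$ is the least element of $S$ for $\le$, and $\theta_c$ is a most general solution.
\end{theorem}

\begin{proof}
By Proposition~\ref{prop:order}(e) it suffices to show that the two conditions hold for $c\in S$ if and only if $c$ is $\sqsubseteq$-least. If they hold, every $c'\in S$ satisfies $c'\in c\sqcup C=c\sqcup\langle G_c\rangle$ and $G_{c'}\subseteq C=\langle G_c\rangle$. Conversely, let $c$ be least. Then $S\subseteq c\sqcup\langle G_c\rangle\subseteq c\sqcup C$, and $c\sqcup C\subseteq S$ by (C3). For $n\in C$ the point $c'=c\sqcup n\in S$ has $n\in G_{c'}\subseteq\langle G_c\rangle$, so $C=\langle G_c\rangle$. Finally, $S=c\sqcup C$ shows that $c\le c'$ for all $c'\in S$.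
\end{proof}

Neither condition implies the other. For $x\stackrel{?}{\le}\mathtt{s}\,\mathtt{z}$ we have $S=\{0,1\}$ and $C=\{-\infty\}$, so for $c=\min S=0$ the second condition holds and the first fails. For $x\stackrel{?}{\le}\mathtt{s}\,y$ and $c=\min S=(0,0)$ the first holds, since $S\subseteq C$, and the second fails. If one adds the equation $\mathtt{s}\,\mathtt{z}\stackrel{?}{\le}x$ to the latter problem, its homogeneous part $n_1=n_1$ leaves $C$ unchanged, $S$ shrinks to the points with $a\ge1$, and Example~\ref{ex:xsyM} shows that both conditions hold for $c=(1,0)$.

\section{Gaps}\label{sec:gaps}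

The sets $S$ and $C$ are infinite in general, so neither Proposition~\ref{prop:order} nor Theorem~\ref{thm:class} is yet an algorithm. We now bound $M$, generalizing Example~\ref{ex:onevar}. An atom adds at most $L$ to the value of its variable. So if a group of entries lies more than $L$ above all other entries and above $0$, an atom of a variable in the group beats every atom from outside the group.

\begin{definition}
Let $w\in\overline{\mathbb{N}}^m$. A nonempty set $U\subseteq\{1,\dots,m\}$ is \emph{separated in $w$} if there is $\lambda\in\mathbb{N}$ with $w_i\le\lambda$ for $i\notin U$ and $w_i\ge\lambda+L+1$ for $i\in U$. In that case define $w^-$ and $w^*$, which depend on $U$, by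
\[
w^-_i=w^*_i=w_i-1\ \ (i\in U),\qquad w^-_i=w_i,\ \ w^*_i=-\infty\ \ (i\notin U).
\]
\end{definition}

The entries of $w$ on $U$ are at least $1$, so $w^-,w^*\in\overline{\mathbb{N}}^m$, and
\begin{equation}\label{eq:split}
w^*\le w^-\le w,\qquad w=w^-\sqcup(w^*+1).
\end{equation}
Thus $w^-$ is the lowered vector, and $w^*$ is the candidate for the direction that recovers $w$ from it.

\begin{lemma}[Gap lemma]\label{lem:gap}
\begin{enumerate}
\item[(i)] If $c\in S$ and $U$ is separated in $c$, then $c^-\in S$ and $c^*\in C$.
\item[(ii)] If $n\in C$ and $U$ is separated in $n$, then $n^-\in C$ and $n^*\in C$.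
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For a side $f$ of an equation put
\[
\alpha_f=\max\bigl(f_0,\max_{i\notin U}(f_i+c_i)\bigr),\qquad \beta_f=\max_{i\in U}(f_i+c_i).
\]
Then $\alpha_f\le\lambda+L$, since all coefficients are at most $L$ and $\lambda\ge0$; and $\beta_f$ is either $-\infty$ or at least $\lambda+L+1$. Reading $-\infty-1$ as $-\infty$, we have
\[
f(c)=\max(\alpha_f,\beta_f),\qquad f(c^-)=\max(\alpha_f,\beta_f-1),\qquad \hat f(c^*)=\beta_f-1 .
\]
Let $f\stackrel{?}{=}g$ be an equation, so $f(c)=g(c)$. If $\beta_f$ is finite, then $g(c)=f(c)=\beta_f>\lambda+L\ge\alpha_g$, so $\beta_g=g(c)=\beta_f$. The same holds with $f$ and $g$ exchanged, so $\beta_f=\beta_g$ in all cases; call this value $\beta$. It follows that $\hat f(c^*)=\hat g(c^*)$. If $\beta$ is finite, then $\alpha_f,\alpha_g\le\lambda+L\le\beta-1$, so $f(c^-)=\beta-1=g(c^-)$. If $\beta=-\infty$, then $f(c^-)=\alpha_f=f(c)=g(c)=\alpha_g=g(c^-)$.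

(ii) Put $\alpha_f=\max_{i\notin U}(f_i+n_i)$, which may be $-\infty$, and $\beta_f=\max_{i\in U}(f_i+n_i)$. The same bounds hold, and $\hat f(n)=\max(\alpha_f,\beta_f)$, $\hat f(n^-)=\max(\alpha_f,\beta_f-1)$, $\hat f(n^*)=\beta_f-1$. The argument in (i) used nothing else.
\end{proof}

\begin{remark}\label{rem:gap}
A gap of width $L$ does not suffice: for $x_2\stackrel{?}{=}\mathtt{s}^Lx_1$ with $L\ge1$, the point $(0,L)$ cannot be lowered to $(0,L-1)$. The requirement $\lambda\ge0$ enters (i) through $f_0\le\lambda+L$: the constant atoms behave like atoms of a further variable fixed at $0$, and $x\stackrel{?}{=}\mathtt{s}^L\mathtt{z}$ shows that a point cannot simply be shifted down. A direction with all finite entries positive can, by (C2). This is why the bound for points below is $mL$ while the bound for directions is $(m-1)L$.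
\end{remark}

Gaps are found by counting: if $0=a_0\le a_1\le\dots\le a_s$ are integers and $a_s>sL$, then the $s$ differences $a_{r+1}-a_r$ have sum greater than $sL$, so one of them is at least $L+1$.

To show that a large point $c$ is not minimal we need a smaller point $c_0$ with $G_c\subseteq\langle G_{c_0}\rangle$. The directions below $c$ may have entries as large as those of $c$, so we first show that they are generated by small ones. Let
\[
R=\{q\in C:\text{all entries of } q \text{ are at most } (m-1)L\},
\]
a finite set containing $\bot$.

\begin{lemma}\label{lem:generators}
Every $n\in C$ lies in $\langle\{q\in R:q\le n\}\rangle$. In particular $C=\langle R\rangle$.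
\end{lemma}

\begin{proof}
Write $R_n=\{q\in R:q\le n\}$; then $R_{n'}\subseteq R_n$ for $n'\le n$. We use induction on the weight $\sum_{n_i\ne-\infty}(n_i+1)$. If $n\in R$, then $n\in R_n$. Otherwise $n$ has an entry greater than $(m-1)L$.

If all finite entries of $n$ are at least $1$, then $n=n'+1$ with $n'\in\overline{\mathbb{N}}^m$. Here $n'\in C$ by (C2), $n'\le n$, and $n'$ has smaller weight. So $n'\in\langle R_{n'}\rangle\subseteq\langle R_n\rangle$, and the span is closed under shifts.

Otherwise some entry is $0$. Sort the finite entries as $0=a_0\le a_1\le\dots\le a_s$, where $s\le m-1$. Then $a_s>(m-1)L\ge sL$, so $a_{r+1}-a_r\ge L+1$ for some $r$, and $U=\{i:n_i\ge a_{r+1}\}$ is separated in $n$ with $\lambda=a_r$. By Lemma~\ref{lem:gap}(ii), $n^-,n^*\in C$. Both are at most $n$ and have smaller weight, so both lie in $\langle R_n\rangle$, and so does $n=n^-\sqcup(n^*+1)$.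
\end{proof}

\begin{example}\label{ex:chain}
The bound $(m-1)L$ cannot be lowered. Let $P$ consist of $x_i\stackrel{?}{\le}\mathtt{s}^Lx_{i+1}$ for $1\le i<m$; for $m=1$ let $P$ be the single equation $\mathtt{s}^Lx_1\stackrel{?}{=}\mathtt{s}^Lx_1$. Then $C=\{b:b_i\le b_{i+1}+L \text{ for } 1\le i<m\}$ contains $n=((m-1)L,\dots,L,0)$. We claim that $n\in\langle A\rangle$ with $A\subseteq C$ implies $n\in A$; in particular, every generating set of $C$ contains $n$. Let $n=\bigsqcup_r(a^r+d_r)$ with $a^r\in A$. Some term $b=a^r+d_r\le n$ has $b_1=(m-1)L$. As $b\in C$, induction on $i$ gives $b_i\ge(m-i)L=n_i$, so $b=n$. The last entry $0=a^r_m+d_r$ forces $d_r=0$, so $a^r=n$.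
\end{example}

The lowered point $c^-$ itself need not lie below $c$. In Example~\ref{ex:chain} with $m=3$ and $L=1$, the set $U=\{1,2,3\}$ is separated in the point $c=(2,2,4)$, whose last entry exceeds $mL=3$. The direction $(2,1,0)$ lies in $G_c$ but not below $c^-=(1,1,3)$, so it is not in $\langle G_{c^-}\rangle$ and $c^-\not\sqsubseteq c$. The remedy is to raise $c^-$ again, just enough to cover all small generators below $c$. Since these are bounded by $(m-1)L$, the largest entry stays lowered. In the example, $(2,2,2)\in R$ lies below $c$, and the point $c_0$ of the following proof is $c^-\sqcup(2,2,2)=(2,2,3)$.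

\begin{proposition}\label{prop:bound}
$M\subseteq\{0,\dots,mL\}^m$.
\end{proposition}

\begin{proof}
Let $c\in S$ have an entry greater than $mL$; we find $c_0\in S$ with $c_0\sqsubseteq c$ and $c_0\ne c$. Let $a_1\le\dots\le a_m$ be the entries of $c$ and put $a_0=0$. Since $a_m>mL$, we have $a_{r+1}-a_r\ge L+1$ for some $r$, and $U=\{i:c_i\ge a_{r+1}\}$ is separated in $c$ with $\lambda=a_r$. By Lemma~\ref{lem:gap}(i), $c^-\in S$ and $c^*\in C$. Let
\[
p=\bigsqcup\{q\in R:q\le c\},\qquad c_0=c^-\sqcup p .
\]
Then $p\in C$ by (C1), $p\le c$, and the entries of $p$ are at most $(m-1)L$. Hence $c_0\in S$ by (C3), and $c^-\le c_0\le c$.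

\emph{$c_0\ne c$.} An index $i$ with $c_i=a_m$ lies in $U$, so $c^-_i<c_i$, and $p_i\le(m-1)L<c_i$.

\emph{$c\in c_0\sqcup\langle G_{c_0}\rangle$.} We have $c^*\in C$ and $c^*\le c^-\le c_0$, so $c^*\in G_{c_0}$. By \eqref{eq:split}, $c=c^-\sqcup(c^*+1)\le c_0\sqcup(c^*+1)\le c$.

\emph{$G_c\subseteq\langle G_{c_0}\rangle$.} By Lemma~\ref{lem:generators}, each $n\in G_c$ is in the span of elements $q\in R$ with $q\le n\le c$. Such $q$ satisfy $q\le p\le c_0$, so $q\in G_{c_0}$.
\end{proof}

\section{The algorithm}\label{sec:algorithm}

It remains to decide $\sqsubseteq$. A span is infinite, but only finitely many shifts of generators fit below a given vector. For finite $A\subseteq C$ and $b\in\overline{\mathbb{N}}^m$ let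
\[
J_A(b)=\bigsqcup\{a+d: a\in A\setminus\{\bot\},\ d\in\mathbb{N},\ a+d\le b\}.
\]
If $a_i$ is finite and $a+d\le b$, then $d\le b_i\le\max_j b_j$. So the set is finite and $J_A(b)$ is computable.

\begin{lemma}\label{lem:member}
Let $A\subseteq C$ be finite, $n\in\overline{\mathbb{N}}^m$ and $c,c'\in\mathbb{N}^m$. Then $n\in\langle A\rangle$ if and only if $n=J_A(n)$, and $c'\in c\sqcup\langle A\rangle$ if and only if $c'=c\sqcup J_A(c')$.
\end{lemma}

\begin{proof}
The vector $J_A(b)$ lies in $\langle A\rangle$ and is at most $b$. If $n'\in\langle A\rangle$ and $n'\le b$, each term $a+d\neq\bot$ of a join that represents $n'$ is at most $b$, so $n'\le J_A(b)$. Thus $J_A(b)$ is the greatest element of $\langle A\rangle$ below $b$, which gives the first claim. If $c'=c\sqcup n'$ with $n'\in\langle A\rangle$, then $c'=c\sqcup n'\le c\sqcup J_A(c')\le c'$; the converse holds because $J_A(c')\in\langle A\rangle$.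
\end{proof}

The algorithm, on a problem $P$ with $m\ge1$, is as follows.
\begin{enumerate}
\item Compute $m$, $L$ and the coefficients $f_0,\dots,f_m$ of every side. Compute $B=S\cap\{0,\dots,mL\}^m$ by enumeration.
\item For each $c\in B$ compute $G_c$ by testing every $n\in\overline{\mathbb{N}}^m$ with $n\le c$ for membership in $C$.
\item Compute $\sqsubseteq$ on $B$ using Lemma~\ref{lem:member}.
\item Let $M'$ be the set of $\sqsubseteq$-minimal elements of $B$. If $M'=\{c\}$, output $\theta_c$. Otherwise report that no most general solution exists.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:main}]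
Every step is a finite enumeration, so the algorithm terminates. We show $M'=M$. By Proposition~\ref{prop:bound}, $M\subseteq B$, and an element minimal in $S$ is minimal in $B$, so $M\subseteq M'$. If $c'\in M'$, Proposition~\ref{prop:order}(c) gives $c\in M\subseteq B$ with $c\sqsubseteq c'$, and then $c'=c\in M$ by minimality in $B$. So $M$ is finite, contained in $\{0,\dots,mL\}^m$ and computable. The remaining claims are Proposition~\ref{prop:order}(d) and (e).
\end{proof}

\section{Sharp bounds and successor-free problems}\label{sec:sharp}

Unification modulo an algebra is called \emph{finitary} if every problem has a finite complete set of solutions. By the \emph{constants} and \emph{coefficients} of a solution we mean the entries of the constant vector and of the coefficient vectors of its normal form.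

\begin{theorem}\label{thm:finitary}
Unification in the max-successor algebra is finitary. A problem with $m\ge1$ variables and offset $L$ has a computable minimal complete set of at most $(mL+1)^m$ solutions whose constants are at most $mL$ and whose coefficients are at most $(m-1)L$. The bounds $mL$ and $(m-1)L$ are sharp for all $m\ge1$ and $L\ge0$: each is attained in every complete set of solutions of a suitable problem with $m$ variables and offset $L$.
\end{theorem}

\begin{proof}
For $c\in M$ let $\theta'_c=(c;(n)_{n\in G_c\cap R})$, a solution by Lemma~\ref{lem:solution}. By Lemma~\ref{lem:generators}, each $n\in G_c$ is in the span of elements $q\in R$ with $q\le n\le c$, so $\langle G_c\cap R\rangle=\langle G_c\rangle$. By Lemma~\ref{lem:general}, $\theta_c$ and $\theta'_c$ are instances of each other. By transitivity and Theorem~\ref{thm:main}, $\{\theta'_c:c\in M\}$ is a minimal complete set, and it satisfies the bounds. For $m=0$ the set consisting of the identity, or the empty set, is complete.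

For the constants, take $x_1\stackrel{?}{=}\mathtt{s}^L\mathtt{z}$ and $x_{i+1}\stackrel{?}{=}\mathtt{s}^Lx_i$ for $1\le i<m$. Then $S=\{c\}$ with $c=(L,2L,\dots,mL)$, and $C=\{\bot\}$, since $n_1=-\infty$ and $n_{i+1}=n_i+L$. By Lemma~\ref{lem:solution} the solution is unique up to equivalence, and it has the constant $mL$.

For the coefficients, take $P$ and $n$ from Example~\ref{ex:chain}. The equations have no constant atoms and $n\in C\cap\mathbb{N}^m$, so $n\in S$ and $n\in G_n$. A complete set contains a solution more general than $\theta_n$. If $N\subseteq C$ is its set of coefficient vectors, then $n\in\langle N\rangle$ by Lemma~\ref{lem:general}, so $n\in N$ by Example~\ref{ex:chain}, and $n_1=(m-1)L$.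
\end{proof}

\begin{corollary}\label{cor:free}
Every problem in which $\mathtt{s}$ does not occur has a most general solution.
\end{corollary}

\begin{proof}
A level without $\mathtt{s}$ has the value $0$ at the zero valuation. For $m=0$ this says that all equations hold. For $m\ge1$ it says that the zero vector $\mathbf{0}$ lies in $S$, so $M\ne\emptyset$ by Proposition~\ref{prop:order}(c). Since $L=0$, Proposition~\ref{prop:bound} gives $M\subseteq\{\mathbf{0}\}$. Thus $|M|=1$.
\end{proof}

\section{Complexity}\label{sec:complexity}

Let $N$ be the size of $P$, the number of symbols in its equations; successors are written in unary, as in the grammar. Then $m\le N$ and $L\le N$. The coefficients of all sides are computed in polynomial time by traversing each term with a counter for the successors, and a vector with entries at most $mL$ is tested for membership in $S$ or $C$ in polynomial time.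

\begin{theorem}\label{thm:time}
The algorithm of Section~\ref{sec:algorithm} runs in time $2^{O(N\log N)}$. Exponential output is unavoidable: for $k\ge1$, the problem
\[
P_k=\{x_0\sqcup x_i\sqcup x'_i\stackrel{?}{=}x_i\sqcup x'_i : 1\le i\le k\},
\]
of size $O(k)$, has a most general solution, and every most general solution uses at least $2^k$ variables.
\end{theorem}

\begin{proof}
All vectors handled have entries in $\{-\infty,0,\dots,mL\}$, and there are $K=(mL+2)^m\le(N^2+2)^N=2^{O(N\log N)}$ such vectors. Computing one vector $J_{G_c}(b)$ takes at most $K(mL+1)$ polynomial-time operations, deciding $c\sqsubseteq c'$ needs at most $K+1$ such vectors, and there are at most $K^2$ pairs. The output has at most $K$ variables, each contributing at most $m$ atoms with at most $mL$ successors. The total is $K^4$ times a polynomial in $N$.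

The problem $P_k$ has a most general solution by Corollary~\ref{cor:free}; let $(c;n^1,\dots,n^p)$ be one. Index vectors by the variables of $P_k$. A vector is a direction if and only if, for each $i$, its entry at $x_0$ is at most the larger of its entries at $x_i$ and $x'_i$. For each set $T$ containing exactly one of $x_i,x'_i$ for every $i$, let $v_T$ be $0$ on $\{x_0\}\cup T$ and $-\infty$ elsewhere. Then $v_T\in G_{\mathbf{0}}$, so $v_T$ is a coefficient vector of $\theta_{\mathbf{0}}$, and Lemma~\ref{lem:general} writes $v_T$ as a join of shifts of the $n^j$. Some term $n^j+e\le v_T$ has the entry $0$ at $x_0$; hence $e=0$, $n^j\le v_T$, and $n^j$ has the entry $0$ at $x_0$. Since $n^j\in C$ by Lemma~\ref{lem:solution}, for each $i$ one of its entries at $x_i,x'_i$ is finite. As $n^j\le v_T$, this entry is the one in $T$, it equals $0$, and the other is $-\infty$. So $n^j=v_T$. The $2^k$ vectors $v_T$ are distinct and different from $\bot$, so they belong to $2^k$ distinct variables that occur in the solution.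
\end{proof}

Deciding whether a most general solution exists does not require writing it down. The obstacle is that $G_c$ may be exponentially large. But in $J_{G_c}(b)$ only the greatest admissible direction for each shift $d$ matters, and greatest directions are found by a descent.

\begin{lemma}\label{lem:greatest}
For $b\in\overline{\mathbb{N}}^m$ with entries at most $mL$, the greatest $n\in C$ with $n\le b$ exists and is computable in polynomial time. For $b\in\{0,\dots,mL\}^m$, one can in polynomial time compute the greatest $a\in S$ with $a\le b$, or detect that $S$ has no element below $b$.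
\end{lemma}

\begin{proof}
Start with $n=b$. While $n\notin C$, choose an equation with sides named so that $\hat f(n)<\hat g(n)$, and replace each $n_j$ with $g_j\ne-\infty$ by $\min(n_j,\hat f(n)-g_j)$, reading a negative value as $-\infty$. The invariant is that every $n'\in C$ below $b$ is below the current $n$. Indeed, such $n'$ satisfies $g_j+n'_j\le\hat g(n')=\hat f(n')\le\hat f(n)$, so $n'_j\le\hat f(n)-g_j$ when $g_j$ is finite, and $n'_j=-\infty$ if this bound is negative. At an index $j$ with $g_j+n_j=\hat g(n)>\hat f(n)$ the entry $n_j$ is finite and strictly decreases. So there are at most $\sum_{b_i\ne-\infty}(b_i+1)\le m(mL+1)$ rounds. The final $n$ lies in $C$ and is greatest by the invariant.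

For $S$, start with $a=b$. While $a\notin S$, choose an equation with $f(a)<g(a)$. Every $a'\in S$ below $a$ satisfies $g(a')=f(a')\le f(a)$, hence $g_0\le f(a)$ and $a'_j\le f(a)-g_j$ whenever $g_j\neq-\infty$. If $g_0>f(a)$, or if one of the bounds $f(a)-g_j$ is negative, stop: there is no such $a'$. Otherwise replace each $a_j$ with $g_j\neq-\infty$ by $\min(a_j,f(a)-g_j)$. Since $g_0\le f(a)<g(a)$, some $j$ has $g_j+a_j>f(a)$, and this entry strictly decreases. The invariant and the bound on the number of rounds are as before.
\end{proof}

Recall that a decision problem is in $\mathrm{coNP}$ if there is a polynomial-time verifier that accepts some certificate of polynomial size for each ``no'' instance and accepts no certificate for a ``yes'' instance.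

\begin{theorem}\label{thm:conp}
Deciding whether a problem has a most general solution is in $\mathrm{coNP}$.
\end{theorem}

\begin{proof}
The case $m=0$ is decided by evaluation. Let $m\ge1$ and $B=S\cap\{0,\dots,mL\}^m$.

\emph{Finding the candidate.} By Propositions~\ref{prop:order}(c) and~\ref{prop:bound}, every point $a\in S$ satisfies $a\ge a'$ for some $a'\in M\subseteq B$. So $S\ne\emptyset$ if and only if $S$ has an element below $(mL,\dots,mL)$, which Lemma~\ref{lem:greatest} tests. If $S\neq\emptyset$, let $c_i=\min\{a_i:a\in S\}$. The minimum is attained in $B$, so $c_i$ is the least $k\in\{0,\dots,mL\}$ such that $S$ has an element below the vector with $k$ at position $i$ and $mL$ elsewhere. Thus $c=(c_1,\dots,c_m)$ is computable in polynomial time. The set $S$ has a least element for $\le$ if and only if $c\in S$, and then that element is $c$ and $c\in B$. If $S=\emptyset$ or $c\notin S$, there is no most general solution by Theorem~\ref{thm:class}, and the verifier accepts without a certificate.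

\emph{Certificates.} Let $c\in S$. We claim that a most general solution exists if and only if $c\sqsubseteq c'$ for all $c'\in B$. If this holds, every element of the nonempty set $M\subseteq B$ equals $c$, so $|M|=1$. Conversely, if a most general solution exists, then $(S,\sqsubseteq)$ has a least element by Proposition~\ref{prop:order}(e); it is least for $\le$ as well, so it is $c$. Hence there is no most general solution if and only if there is $c'\in B$ with $c'\notin c\sqcup\langle G_c\rangle$, or there are $c'\in B$ and $n\in G_{c'}$ with $n\notin\langle G_c\rangle$. The vector $c'$, or the pair $(c',n)$, is the certificate; it has polynomial size.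

\emph{Verification.} The conditions $c'\in B$ and $n\in G_{c'}$ are checked directly. By Lemma~\ref{lem:member}, it remains to compute $J_{G_c}(b)$ for $b=c'$ or $b=n$. For $0\le d\le\max_jb_j$ let $b-d$ be obtained by subtracting $d$ from each entry, with negative values read as $-\infty$, and let $h^{(d)}$ be the greatest element of $C$ below the componentwise minimum of $c$ and $b-d$. Then
\[
J_{G_c}(b)=\bigsqcup_{0\le d\le\max_jb_j}\bigl(h^{(d)}+d\bigr),
\]
the join being empty if $b=\bot$. Indeed, $h^{(d)}\in G_c$ and $h^{(d)}+d\le b$, which gives $\ge$. If $a\in G_c\setminus\{\bot\}$ and $a+d\le b$, then $d\le\max_jb_j$, $a\le c$ and $a\le b-d$, so $a\le h^{(d)}$, which gives $\le$. There are at most $mL+1$ vectors $h^{(d)}$, each computable in polynomial time by Lemma~\ref{lem:greatest}.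
\end{proof}

We do not claim a matching lower bound for Theorem~\ref{thm:conp}.

\begin{thebibliography}{1}
\bibitem{FBB}
Thiago Felicissimo, Fr\'ed\'eric Blanqui and Ashish Kumar Barnawal,
\emph{Translating proofs from an impredicative type system to a predicative one},
arXiv:2211.05700 (2022).
\end{thebibliography}
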